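# Cycle classes that vanish in the completion of a local ring

## 1. The surface $z^2=(1+w)t^2$ along its double line

Let $k$ be a field with $\operatorname{char}k\neq 2$ and let
$$D=k[w,z,t]_{(w,z,t)}/\big(z^2-(1+w)t^2\big).$$
The equation is monic and quadratic in $z$, and $(1+w)t^2$ is not a square in $k[w,t]$, because the prime $1+w$ divides it exactly once. So the equation is irreducible and $D$ is a two-dimensional local domain. Let $P=(z,t)D$ be the ideal of the line $z=t=0$; then $D/P=k[w]_{(w)}$.

Cut the surface with $t=0$. The quotient $D/tD$ is a localization of $k[w,z]/(z^2)$, so the function $t$ vanishes on the line with multiplicity $2$ and nowhere else. Writing $[P]$ for the line as a cycle, "$2[P]$ is the divisor of a function".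

Now complete. The power series $s=\sqrt{1+w}=1+\tfrac12w-\cdots\in k[[w]]$ exists, since its coefficients only need $\tfrac12$. Hence
$$\hat D=k[[w,z,t]]/\big((z-st)(z+st)\big),$$
and the surface has split into two smooth sheets. On the sheet $z=st$, with coordinate ring $\hat D/(z-st)=k[[w,t]]$, the function $t$ vanishes on the line with multiplicity $1$. After completion, $[P]$ itself is the divisor of a function on a subvariety.

Is it already one over $D$? No: for every nonzero $f\in D$ the multiplicity $\ell(D_P/fD_P)$ is even. To see this, put $K=k(w)$, so that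
$$C:=D_P=K[z,t]_{(z,t)}/\big(z^2-(1+w)t^2\big).$$
Since $1+w$ is not a square in $K$, $K'=K(s)$ with $s^2=1+w$ is a quadratic field extension. Send $z\mapsto st$. The image of $K[z,t]$ in $K'[t]$ contains $K$, $t$ and $st$, hence $t^m=t^{m-1}\cdot t$ and $st^m=t^{m-1}\cdot st$ for $m\ge1$; so it is $K+tK'[t]$. The kernel is a prime containing $z^2-(1+w)t^2$ and not containing any nonzero polynomial in $t$, so it is generated by $z^2-(1+w)t^2$. Localizing, $C$ becomes a subring of $\bar C=K'[t]_{(t)}$: an element $g\in K'[t]$ with nonzero constant term divides the product of its two conjugates, whose constant term lies in $K^*$, so $g$ is inverted too. The $C$-module $\bar C/C$ has finite length (it is $K'/K$). For $0\ne f\in C$, multiplication by $f$ on $\bar C/C$ has kernel and cokernel of equal length, so the snake lemma applied to $0\to C\to\bar C\to\bar C/C\to0$ gives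
$$\ell(C/fC)=\ell_C(\bar C/f\bar C)=\dim_K\bar C/f\bar C=2\,v_t(f),$$
because each step $t^m\bar C/t^{m+1}\bar C\cong K'$ has dimension $2$ over $K$. This is even.

So the line is a nonzero class that dies in the completion. To say this properly we need Chow groups, and then we ask what in $D$ made it happen.

## 2. Chow groups of a local ring, base change and localization

Throughout, $(R,\mathfrak m)$ is a Noetherian local ring, excellent and a homomorphic image of a regular local ring, $d=\dim R$, and $\hat R$ is the $\mathfrak m$-adic completion. From excellence we use three things: $R$ is universally catenary; $R\to\hat R$ has geometrically regular fibres; the normalization of each domain $R/Q$ is finite over it. Quotients and localizations of $R$ inherit the standing hypotheses. We write $\ell$ for length, $e(\cdot)$ for multiplicity with respect to the maximal ideal, and $[P]$ for $[\operatorname{Spec}R/P]$.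

**Definition 2.1.** For $0\le i\le d$,
$$A_i(R)=\frac{\bigoplus_{\dim R/P=i}\mathbb Z\,[P]}{\big\langle \operatorname{div}(Q,x)\ \big|\ \dim R/Q=i+1,\ x\in R\setminus Q\big\rangle},\qquad \operatorname{div}(Q,x)=\sum_{P\in\operatorname{Min}R/(Q,x)}\ell\big(R_P/(Q,x)R_P\big)[P].$$

Since $R/Q$ is a catenary local domain, every $P$ in the sum has $\dim R/P=i$. If $x$ is a unit, $\operatorname{div}(Q,x)=0$. For example, if $R$ is regular with $d\ge1$ and regular parameters $x_1,\dots,x_d$, then
$$\operatorname{div}\big((x_1,\dots,x_{d-1}),x_d\big)=[\mathfrak m],\qquad\text{so } A_0(R)=0. \tag{1}$$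

**Definition 2.2.** The map $A_i(R)\to A_i(\hat R)$ sends $[P]$ to the cycle of $\hat R/P\hat R$, that is, to
$$\sum_{\mathfrak q\in\operatorname{Min}(\hat R/P\hat R)}\ell\big((\hat R/P\hat R)_{\mathfrak q}\big)[\mathfrak q].$$

We recall why this makes sense. By Ratliff's theorem, since $R$ is universally catenary, $\hat R/P\hat R$ is equidimensional, so every $\mathfrak q$ here has $\dim\hat R/\mathfrak q=i$. Moreover, by flatness,
$$\mathfrak q\in\operatorname{Min}(\hat R/P\hat R)\ \Longrightarrow\ \mathfrak q\cap R=P\ \text{ and }\ \operatorname{ht}\mathfrak q=\operatorname{ht}P. \tag{2}$$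
For a finitely generated module $M$ with $\dim M\le i$ put $[M]_i=\sum_{\dim R/P=i}\ell(M_P)[P]$. This is additive on exact sequences, and $\operatorname{div}(Q,x)=[R/(Q,x)]_i$. Filtering $M$ by modules $R/P$ shows that the map of Definition 2.2, on cycles, sends $[M]_i$ to $[M\otimes\hat R]_i$. Now let $N$ be a finitely generated $\hat R$-module with $\dim N\le i+1$ and let $x$ lie in no prime $Q'\in\operatorname{Supp}N$ with $\dim\hat R/Q'=i+1$. Then
$$[N/xN]_i-[0:_Nx]_i=\sum_{\dim\hat R/Q'=i+1}\ell(N_{Q'})\operatorname{div}(Q',x).$$
Indeed both sides are additive in $N$ by the snake lemma, so we may take $N=\hat R/Q'$. If the dimension is $i+1$, the formula is the definition of $\operatorname{div}$. If the dimension is at most $i$, the right side is $0$; on the left, either $x\in Q'$ and the two terms cancel, or $x\notin Q'$, $0:_Nx=0$ and $\dim N/xN<i$. Apply this to $N=\hat R/Q\hat R$, on which $x\notin Q$ is a nonzerodivisor by flatness: the image $[\hat R/(Q,x)\hat R]_i$ of $\operatorname{div}(Q,x)$ is a combination of relations of $\hat R$.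

In this language, Section 1 says that $[P]\in A_1(D)$ is nonzero and maps to $0$ in $A_1(\hat D)$. Indeed $\hat D/P\hat D=k[[w]]$, so $[P]\mapsto[P\hat D]=\operatorname{div}((z-st),t)$; and sending $[P]\mapsto1$ and every other $[P']\mapsto0$ defines a homomorphism $A_1(D)\to\mathbb Z/2$, because the coefficient of $[P]$ in $\operatorname{div}(0,f)$ is $\ell(D_P/fD_P)$.

We looked at $D$ only through $D_P$. This works in general.

**Lemma 2.3 (localization).** Let $\mathfrak p$ be a prime of $R$ with $\dim R/\mathfrak p=1$, and let $i\ge1$. Sending $[P]$ to $[PR_{\mathfrak p}]$ if $P\subset\mathfrak p$ and to $0$ otherwise defines a homomorphism $A_i(R)\to A_{i-1}(R_{\mathfrak p})$.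

Proof. If $P\subset\mathfrak p$ then $\dim R_{\mathfrak p}/PR_{\mathfrak p}=\dim R/P-1$, since $R/P$ is a catenary local domain. Consider $\operatorname{div}(Q,f)$. If $Q\not\subset\mathfrak p$ or $f\notin\mathfrak p$, no prime containing $(Q,f)$ lies in $\mathfrak p$ and the relation goes to $0$. Otherwise the minimal primes of $(Q,f)$ inside $\mathfrak p$ are the minimal primes of $(Q,f)R_{\mathfrak p}$, with the same lengths, so the relation goes to $\operatorname{div}(QR_{\mathfrak p},f)$. $\square$

## 3. Regularity in codimension $n$ and the statements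

**Definition 3.1.** For $n\ge0$, $R$ satisfies $(\mathrm{Reg}_n)$ if $R_P$ is regular for every prime $P$ with $\operatorname{ht}P\le n$.

The ring $D$ satisfies $(\mathrm{Reg}_0)$. It does not satisfy $(\mathrm{Reg}_1)$: $P$ has height $1$, and $D_P=C$ is not regular because its equation lies in $(z,t)^2$. The dying cycle is exactly the singular locus. If instead $R$ satisfies $(\mathrm{Reg}_n)$ and $\dim R/P=i\ge d-n$, then $\operatorname{ht}P\le d-i\le n$ and $R_P$ is regular: a cycle of that dimension is never contained in the singular locus. So the following question, posed in Hailong Dao, "On injectivity of maps between Grothendieck groups induced by completion", arXiv:0710.5336 (2007), excludes the phenomenon in the form we saw it.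

**Question.** Suppose that $R$ satisfies $(\mathrm{Reg}_n)$. Is $A_i(R)\to A_i(\hat R)$ injective for all $i$ with $\max(0,d-n)\le i\le d$?

Here is a test with $n=1$. Let $R=k[x,y,z]_{(x,y,z)}/(xy-z^2)$, so $d=2$. It is regular away from $\mathfrak m$ (a prime containing the partial derivatives $x,y$ contains $z$), hence a normal domain, and $A_1(R)$ is its divisor class group. Inverting $x$ gives a localization of $k[x,x^{-1},z]$, a UFD, and $P=(x,z)$ is the only height-one prime containing $x$, with $\operatorname{div}(0,x)=2[P]$. So $[P]$ generates $A_1(R)$ and $2[P]=0$. In $\hat R$, again normal, $[P\hat R]=0$ would mean that $P\hat R=(x,z)\hat R$ is principal, which is false because $x,z$ are independent in $\hat{\mathfrak m}/\hat{\mathfrak m}^2$. Hence $A_1(R)=\mathbb Z/2$ injects into $A_1(\hat R)$. The reason is that a class of codimension one vanishes when an ideal is principal, and this property cannot be gained by completing.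

The answer to the question is no in general. Precisely:

**Theorem A.** Let $k$ be a field, $\operatorname{char}k\ne2$, and
$$R=k[w,x,y,z,t]_{(w,x,y,z,t)}/(F),\qquad F=xy-z^2+(1+w)t^2 .$$
Then $d=4$, $R$ satisfies $(\mathrm{Reg}_2)$, and for $P=(x,z,t)R$ the class $[P]\in A_2(R)=A_{d-2}(R)$ is nonzero but maps to $0$ in $A_2(\hat R)$.

**Theorem B.** For $R$ as in the question, $A_d(R)\to A_d(\hat R)$ is injective; if $R$ satisfies $(\mathrm{Reg}_1)$ and $d\ge1$, then $A_{d-1}(R)\to A_{d-1}(\hat R)$ is injective.

**Theorem C.** For all integers $2\le j\le n$ there is a normal local domain $R$, essentially of finite type over $\mathbb C$, satisfying $(\mathrm{Reg}_n)$, with $A_{d-j}(R)\to A_{d-j}(\hat R)$ not injective. ($R$ is a finite quotient singularity, so it is also Cohen–Macaulay.)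

**Theorem D.** If $d\le3$, the assertion in the question holds for every $n$.

**Consequence 3.2.** For $0\le j\le n$, the statement "$A_{d-j}(R)\to A_{d-j}(\hat R)$ is injective for all $R$ with $(\mathrm{Reg}_n)$ and $d\ge j$" is true if and only if $j\le1$: use Theorem B for $j\le1$ and Theorem C for $j\ge2$. So the assertion of the question for a given $n$ is true if and only if $n\le1$. By Theorems A and D, the least dimension in which it fails is $4$.

Everything is about integral coefficients; rational coefficients are not treated.

## 4. Codimension zero and one: principal divisors descend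

Here we prove Theorem B.

**Step 1: the top group.** There are no primes of dimension $d+1$, so $A_d(R)$ is free on the primes $P$ with $\dim R/P=d$. By (2), the sets $\operatorname{Min}(\hat R/P\hat R)$ for distinct $P$ are disjoint, and they are nonempty. Basis elements go to positive combinations of disjoint sets of basis elements, so the map is injective.

From now on $d\ge1$ and $R$ satisfies $(\mathrm{Reg}_1)$.

**Step 2: reduction to one component.** First, $\hat R$ satisfies $(\mathrm{Reg}_1)$: if $\operatorname{ht}q\le1$ then $\operatorname{ht}(q\cap R)\le\operatorname{ht}q\le1$ by flatness, so $R_{q\cap R}$ is regular, the fibres are regular, and hence $\hat R_q$ is regular.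

If $\dim R/P=d-1$, then $\operatorname{ht}P\le1$, so $R_P$ is a regular domain and $P$ contains a unique minimal prime. Let $Q_1,\dots,Q_m$ be the primes of dimension $d$. Either $P$ is itself minimal, and then it occurs in no relation $\operatorname{div}(Q_k,x)$; or $P$ strictly contains its minimal prime, which has dimension $d$ and is exactly one $Q_k$. Therefore
$$A_{d-1}(R)=\big(\text{free group on the minimal primes of dimension }d-1\big)\oplus\bigoplus_kA_{d-1}(R/Q_k),$$
and likewise for $\hat R$. The map respects the decompositions. By (2) minimal primes go to combinations of minimal primes, and on the free parts the map is injective as in Step 1. If $P\supsetneq Q_k$ and $q\in\operatorname{Min}(\hat R/P\hat R)$, let $Q'$ be the unique minimal prime of $\hat R$ inside $q$. By going-down $Q'\cap R$ is minimal, and it lies in $P$, so $Q'\cap R=Q_k$ and $Q'$ is minimal over $Q_k\hat R$. Conversely, all primes minimal over $Q_k\hat R$ are minimal primes of $\hat R$ of dimension $d$. So with $B=R/Q_k$ it remains to show that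
$$A_{d-1}(B)\longrightarrow\bigoplus_{Q'\in\operatorname{Min}(\hat R/Q_k\hat R)}A_{d-1}(\hat R/Q')\quad\text{is injective.}$$

**Step 3: both sides are divisor class groups.** If $P\supset Q_k$ and $\operatorname{ht}_RP\le1$, then $R_P$ is a domain, so its minimal prime $Q_kR_P$ is $0$ and $B_P=R_P$. A height-one prime of $B$ has dimension $d-1$, so it has height at most $1$ in $R$, and $B_P$ is a DVR. Let $\hat B=\hat R/Q_k\hat R$. It is reduced, because $B$ is a domain and the fibres are regular, and it is equidimensional. If $q$ is a prime with $\dim\hat B/q\ge d-1$, then $q$ has height at most $1$ in $\hat R$, so $\operatorname{ht}_R(q\cap R)\le1$, $Q_kR_{q\cap R}=0$, and $\hat B_q=\hat R_q$ is regular. The height-one primes $q$ of $\hat B$ are exactly the primes with $\dim\hat B/q=d-1$ that are not minimal; at them $\hat B_q$ is a DVR, and $q$ contains exactly one $Q'$. Since length modulo $g$ over a DVR is $v(g)$, $A_{d-1}(B)$ is the group of divisors $\sum n_P[P]$ modulo $\{\operatorname{div}(g): g\in\operatorname{Frac}(B)^*\}$, and the same holds for each $\hat R/Q'$.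

Let $\alpha=\sum n_P[P]$ be a divisor on $B$ whose pull-back is $\sum_{Q'}\operatorname{div}(f_{Q'})$ with $f_{Q'}\in\operatorname{Frac}(\hat R/Q')^*$. Put $f=(f_{Q'})$, a unit of the total quotient ring $\prod_{Q'}\operatorname{Frac}(\hat R/Q')$ of $\hat B$. We must find $g\in\operatorname{Frac}(B)^*$ with $\alpha=\operatorname{div}(g)$.

**Step 4: pass to the normalization, where reflexive ideals are available.** Let $B'$ be the normalization of $B$: a normal semilocal domain, finite over $B$. If $P'$ is a prime of $B'$ and $P=P'\cap B$, the dimension formula ($B$ is universally catenary, $B'$ is finite over it with the same fraction field) gives $\operatorname{ht}P'=\operatorname{ht}P$. If $\operatorname{ht}P\le1$, then $B_P$ is normal (a field or a DVR), so $B'\otimes_BB_P=B_P$. Hence height-one primes of $B'$ and $B$ correspond bijectively, with equal local rings.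

Let $\hat B'=B'\otimes_B\hat B$. The fibres of $B'\to\hat B'$ are finite base field extensions of fibres of $B\to\hat B$, which are geometrically regular; so $B'\to\hat B'$ is flat with regular fibres, and since $B'$ is normal, $\hat B'$ is normal. By flatness $\hat B'\subset\operatorname{Frac}(B)\otimes_B\hat B$, and nonzero elements of $B$ are nonzerodivisors on $\hat B$, so $\hat B'$ lies in the total quotient ring of $\hat B$. Let $\mathfrak q'$ be a height-one prime of $\hat B'$. By flatness $\operatorname{ht}(\mathfrak q'\cap B')\le1$, so $P=\mathfrak q'\cap B$ has height at most $1$ and $B'\otimes_BB_P=B_P$. Tensoring with $\hat B$ and localizing, $\hat B'_{\mathfrak q'}=\hat B_q$ with $q=\mathfrak q'\cap\hat B$; in particular $\operatorname{ht}q=1$.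

**Step 5: the ideal of $\alpha$ becomes principal, so it was principal.** Let
$$I=\{g\in\operatorname{Frac}B:\ v_P(g)\ge n_P\text{ for all height-one }P\},$$
where $0\in I$ by convention. Only finitely many $n_P$ are nonzero, so there are nonzero $b,b'\in B'$ with $v_P(b)\ge n_P$ and $v_P(b')\ge-n_P$ for all $P$; then $b\in I$ and $b'I\subset B'$. So $I$ is the finitely generated reflexive fractional ideal of $B'$ attached to $\alpha$, with $I_P=\pi_P^{n_P}B_P$ for a uniformizer $\pi_P$ of $B_P$. Since $\operatorname{Hom}$ of finitely presented modules commutes with flat base change, $I\hat B'=I\otimes_{B'}\hat B'$ is reflexive, and so is $f\hat B'$. The ring $\hat B'$ is a finite product of Noetherian normal domains, so a reflexive fractional ideal is the intersection of its localizations at height-one primes. We compare the two ideals at a height-one $\mathfrak q'$, with $q$ and $P$ as in Step 4.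

If $\operatorname{ht}P=1$, the fibre has dimension $0$ at $q$, so $q$ is minimal over $P\hat B$, and $I\hat B_q=\pi_P^{n_P}\hat B_q$ has value
$$n_P\,v_q(\pi_P)=n_P\,\ell\big((\hat B/P\hat B)_q\big),$$
which is the coefficient of $q$ in the pull-back of $\alpha$, namely $v_q(f)$. If $P=0$, then $\operatorname{Frac}B\subset\hat B_q$, so $I\hat B_q=\hat B_q$ has value $0$; and $q$ does not occur in the pull-back of $\alpha$, so $v_q(f)=0$.

Hence $I\hat B'=f\hat B'$ is free of rank one. Since $B'\to\hat B'$ is faithfully flat, $I$ is flat, hence projective, of rank one over the semilocal domain $B'$, hence free: $I=gB'$. Comparing localizations, $v_P(g)=n_P$ for all $P$, so $\alpha=\operatorname{div}(g)$. $\square$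

Try to repeat this for $i=d-2$. A relation in $A_{d-2}(\hat R)$ is a sum of terms $\operatorname{div}(\hat Q,f)$ over several primes $\hat Q$ of dimension $d-1$. In codimension one, the $\hat Q$ were the components of $\hat R$, and all the functions $f$ assembled into one element that could be compared with one ideal coming from $R$. Now the primes $\hat Q$ need not be related to primes of $R$ of the same kind, and there is no ideal over $R$ to descend. The next section uses a $\hat Q$ that is one of two conjugate sheets over a prime of $R$.

## 5. The four-dimensional quadric $xy=z^2-(1+w)t^2$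

The ring $D$ fails because it is singular along a line that is too large in it. Theorem A places $D$ inside a bigger ring with singular locus still a line: for $R$ as in Theorem A, $R/xR$ is a localization of $k[w,y,z,t]/(z^2-(1+w)t^2)$, the surface of Section 1 times the $y$-line, and $P=(x,z,t)$ is its double locus. As in Section 1, $xR$ is prime and $R/(x,t)R$ is a localization of $k[w,y,z]/(z^2)$, so
$$\operatorname{div}(xR,t)=2[P],\qquad\text{hence } 2[P]=0\text{ in }A_2(R). \tag{3}$$

**Step 1: $R$ is a four-dimensional domain with $(\mathrm{Reg}_2)$.** $F$ is linear in $x$ with coprime coefficients $y$ and $-z^2+(1+w)t^2$, so it is irreducible, $R$ is a domain and $d=5-1=4$. Let $A=k[w,x,y,z,t]$, and let $\mathfrak P\ni F$ be a prime in the maximal ideal $(w,x,y,z,t)$ at which $R$ is not regular. Then $F\in\mathfrak P^2A_{\mathfrak P}$, so all partial derivatives of $F$ lie in $\mathfrak P$. They are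
$$y,\quad x,\quad -2z,\quad 2(1+w)t,\quad t^2,$$
and $2$ and $1+w$ are units in $R$. So the prime of $R$ contains
$$\mathfrak p:=(x,y,z,t)R,\qquad R/\mathfrak p=k[w]_{(w)},\qquad \operatorname{ht}\mathfrak p=4-1=3 .$$
Every prime of height at most $2$ is therefore regular. Also $F\in(x,z,t)$, so $R/P=k[w,y]_{(w,y)}$ and $\dim R/P=2$.

**Step 2: $[P]$ maps to $0$.** We have $\hat R=k[[w,x,y,z,t]]/(F)$ and $\hat R/P\hat R=k[[w,y]]$, a domain, so $[P]\mapsto[P\hat R]$. With $s=\sqrt{1+w}\in k[[w]]$,
$$F=xy-(z-st)(z+st).$$
Let $Q=(x,z-st)\hat R$. Then $F\in(x,z-st)$, so $\hat R/Q=k[[w,y,t]]$: $Q$ is a prime of dimension $3$ and $t\notin Q$. Since $\hat R/(Q,t)=k[[w,y]]=\hat R/P\hat R$, we get $\operatorname{div}(Q,t)=[P\hat R]$, so $[P\hat R]=0$ in $A_2(\hat R)$.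

Note that $Q\cap R$ contains $x$ and has height at most $\operatorname{ht}Q=1$, so $Q\cap R=xR$. Below, in $R$, this relation only leaves (3). So we look for an invariant modulo $2$, and this time it has to control all primes of dimension $3$, not only $xR$.

**Step 3: reduction to the cone over a quadric surface.** Let $K=k(w)$ and
$$S=K[x,y,z,t]/(F),$$
standard graded, with irrelevant ideal $S_+$. Nonzero elements of $k[w]$ lie outside $\mathfrak p$, so $R_{\mathfrak p}=S_{S_+}$; its associated graded ring is $S$ and its residue field is $K$. By Lemma 2.3, $[P]$ maps to $[PR_{\mathfrak p}]$ under $A_2(R)\to A_1(R_{\mathfrak p})$, and $R_{\mathfrak p}/PR_{\mathfrak p}=K[y]_{(y)}$ has multiplicity $1$. So it is enough to prove that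
$$[P']\longmapsto e(R_{\mathfrak p}/P')\bmod 2\quad\text{is a well-defined map } A_1(R_{\mathfrak p})\to\mathbb Z/2. \tag{4}$$

A relation is $\operatorname{div}(Q,f)$ with $B=R_{\mathfrak p}/Q$ a two-dimensional local domain, with maximal ideal $\mathfrak n$; write $f$ also for its image, $f\ne0$. If $f$ is a unit the relation is $0$, so let $f\in\mathfrak n$. All minimal primes $P'$ of $fB$ have dimension $1$, so by the associativity formula for multiplicities
$$\sum_{P'}\ell(B_{P'}/fB_{P'})\,e(B/P')=e(B/fB).$$
So (4) follows once we know:

**Proposition 5.1.** $e(B/fB)$ is even for every such $B$ and every $0\ne f\in\mathfrak n$.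

A natural attempt is this. If the initial form $f^*$ of $f$, of degree $r$, is a nonzerodivisor on $\operatorname{gr}_{\mathfrak n}B$, then $\operatorname{gr}(B/fB)=\operatorname{gr}(B)/f^*\operatorname{gr}(B)$ and $e(B/fB)=r\,e(B)$, so evenness of $e(B)$ would suffice. It stops working when $f^*$ is a zerodivisor. Outside our situation, take the two-dimensional domain $B=K[a,b,c]_{(a,b,c)}/(b^2-a^3)$ and $f=b$: $e(B)=2$, while $B/fB=K[a,c]_{(a,c)}/(a^3)$ has multiplicity $3$. Here $\operatorname{gr}B=K[a,b,c]/(b^2)$ contains the submodule generated by $b$, isomorphic to $(K[a,b,c]/(b))(-1)$, which has multiplicity $1$. So it is not enough that $e(B)$ is even: we need evenness for all submodules of $\operatorname{gr}B$ as well. For modules over $S$ this is true.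

**Lemma 5.2.** A finitely generated graded $S$-module $M$ with $\dim M\le2$ has $\dim_KM_N=\varepsilon(M)N+\text{const}$ for $N\gg0$, with $\varepsilon(M)$ an even integer.

Proof. That the Hilbert function is eventually a polynomial of degree at most $1$ is standard; only the parity is at issue. Since $\varepsilon$ is additive on exact sequences and unchanged by shifts, and $M$ has a filtration with quotients $(S/\mathfrak q)(a)$, $\mathfrak q$ a homogeneous prime, we may take $M=S/\mathfrak q$. If $\dim S/\mathfrak q\le1$ then $\varepsilon=0$. Let $\dim S/\mathfrak q=2$.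

The idea is to pass to $K'=K(s)$, $s^2=1+w$, where the divisor class group can be computed, and to use the Galois action. As $1+w$ is not a square in $K$ and $\operatorname{char}k\ne2$, $K'/K$ is quadratic Galois, with $\sigma(s)=-s$. Put $u=z-st$, $v=z+st$, a linear change of coordinates over $K'$. Then
$$S'=S\otimes_KK'=K'[x,y,u,v]/(xy-uv),$$
and $\sigma$ interchanges $u$ and $v$ and fixes $x,y$. $S'$ is a domain ($xy-uv$ is irreducible), a hypersurface, and regular outside the origin, since the partial derivatives are $y,x,-v,-u$; so it is normal by Serre's criterion. Inverting $x$ gives $y=uv/x$ and $S'[1/x]=K'[x,x^{-1},u,v]$, a UFD with units $K'^*x^{\mathbb Z}$. Since $S'/xS'=K'[y,u,v]/(uv)$, $\operatorname{div}(x)=[(x,u)]+[(x,v)]$. By Nagata's theorem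
$$\operatorname{Cl}(S')=\big(\mathbb Z[(x,u)]\oplus\mathbb Z[(x,v)]\big)/\mathbb Z(1,1)\cong\mathbb Z,$$
generated by $[(x,u)]=-[(x,v)]$. As $\sigma$ exchanges the two primes, it acts on $\operatorname{Cl}(S')$ by $-1$.

Let $\Delta=\sum\ell\big((S'/\mathfrak qS')_{\mathfrak q'}\big)[\mathfrak q']$ be the cycle of $S'/\mathfrak qS'$, the sum running over the primes $\mathfrak q'\supset\mathfrak qS'$ with $\dim S'/\mathfrak q'=2$, that is, of height one. The ideal $\mathfrak qS'$ is $\sigma$-stable, so $\Delta$ is $\sigma$-invariant, and its class $c\in\operatorname{Cl}(S')\cong\mathbb Z$ satisfies $c=-c$, so $c=0$. Hence $\Delta=\operatorname{div}(g)$; since $\Delta\ge0$ and $S'$ is normal, $g\in S'$. The ideal $gS'$ is an intersection of symbolic powers of the primes in $\Delta$, which are homogeneous, so $gS'$ is homogeneous. Then $g$ is homogeneous: if $g$ has lowest and highest components in degrees $a\le b$, the lowest component lies in $gS'$, say it is $gg'$, and $gg'$ has highest degree at least $b$, so $b\le a$.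

By additivity, $\varepsilon$ of a graded $S'$-module of dimension at most $2$ depends only on its lengths at the primes $\mathfrak q'$ with $\dim S'/\mathfrak q'=2$. These agree for $S'/\mathfrak qS'$ and $S'/gS'$, since $\ell((S'/gS')_{\mathfrak q'})=v_{\mathfrak q'}(g)$. Finally $\dim_{K'}S'_N=\binom{N+3}3-\binom{N+1}3=(N+1)^2$, so with $a=\deg g$
$$\dim_{K'}(S'/gS')_N=(N+1)^2-(N+1-a)^2=2aN+\text{const}\qquad(N\gg0),$$
and $\varepsilon(S/\mathfrak q)=\varepsilon(S'/\mathfrak qS')=\varepsilon(S'/gS')=2a$ is even. $\square$

**Step 4: proof of Proposition 5.1.** The aim is to write $e(B/fB)$ as a sum of numbers $\varepsilon(M)$. Note that $\operatorname{gr}_{\mathfrak n}B$ is a quotient of $S$, of dimension $2$, and that lengths of its graded pieces are $K$-dimensions. Put $\mathfrak n^N=B$ for $N\le0$ and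
$$I_N=(\mathfrak n^N:_Bf),\qquad\text{so } fI_N=\mathfrak n^N\cap fB,\quad I_N\supseteq\mathfrak n^{N-1}.$$
The kernel of the surjection $\operatorname{gr}_{\mathfrak n}(B)\to\operatorname{gr}_{\mathfrak n}(B/fB)$ in degree $N$ is
$$\frac{(\mathfrak n^N\cap fB)+\mathfrak n^{N+1}}{\mathfrak n^{N+1}}\cong\frac{\mathfrak n^N\cap fB}{\mathfrak n^{N+1}\cap fB}=\frac{fI_N}{fI_{N+1}}\cong\frac{I_N}{I_{N+1}},$$
the last isomorphism because $B$ is a domain. As $\dim B/fB=1$, $e(B/fB)$ is the length of the degree-$N$ part of $\operatorname{gr}(B/fB)$ for $N\gg0$. Put $t_N=\ell(I_N/\mathfrak n^{N-1})$, so $\ell(B/I_N)=\ell(B/\mathfrak n^{N-1})-t_N$. Then for $N\gg0$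
$$e(B/fB)=\ell(\mathfrak n^N/\mathfrak n^{N+1})-\ell(I_N/I_{N+1})=\big[\ell(\mathfrak n^N/\mathfrak n^{N+1})-\ell(\mathfrak n^{N-1}/\mathfrak n^N)\big]+(t_{N+1}-t_N). \tag{5}$$
The bracket is $\varepsilon(\operatorname{gr}_{\mathfrak n}B)$, even by Lemma 5.2. It remains to treat $t_{N+1}-t_N$.

By Artin–Rees there is $c\ge1$ with $\mathfrak n^N\cap fB\subset f\mathfrak n^{N-c}$ for all $N$, that is, $I_N\subset\mathfrak n^{N-c}$. Consider the chain
$$I_N=I_N\cap\mathfrak n^{N-c}\supset I_N\cap\mathfrak n^{N-c+1}\supset\dots\supset I_N\cap\mathfrak n^{N-1}=\mathfrak n^{N-1}.$$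
For $b=c,c-1,\dots,2$ its successive quotient $(I_N\cap\mathfrak n^{N-b})/(I_N\cap\mathfrak n^{N-b+1})$ is the degree-$N$ part of
$$T^{(b)}=\bigoplus_N\frac{I_N\cap\mathfrak n^{N-b}+\mathfrak n^{N-b+1}}{\mathfrak n^{N-b+1}}\ \subset\ (\operatorname{gr}_{\mathfrak n}B)(-b).$$
If $g\in I_N$ then $gf\in\mathfrak n^N$, so $\mathfrak n^lg\subset I_{N+l}$; hence $T^{(b)}$ is a graded $S$-submodule. It is finitely generated, because $S$ is Noetherian, and of dimension at most $2$. So $t_N=\sum_{b=2}^c\dim_KT^{(b)}_N$, and for $N\gg0$
$$t_{N+1}-t_N=\sum_{b=2}^c\varepsilon(T^{(b)}),$$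
which is even by Lemma 5.2. By (5), $e(B/fB)$ is even. $\square$

This proves (4), so $[P]\ne0$ in $A_2(R)$; Theorem A is proved. By (3), $[P]$ has order exactly $2$.

## 6. Dimension at most three

Here we prove Theorem D; in particular no example like that of Section 5 exists in dimension below $4$.

**Step 1: the one case that is left.** By Theorem B we may assume $i\le d-2$, and then $i\ge d-n$ forces $n\ge2$. If $i=0$, then $n\ge d$, so $R$ itself is regular, $d\ge2$, and $A_0(R)=0$ by (1). For $d\le3$ the only other possibility is $d=3$, $i=1$, $n\ge2$, which we assume from now on.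

Let $X=\operatorname{Spec}R$, $U=X\setminus\{\mathfrak m\}$, $\hat X=\operatorname{Spec}\hat R$, $\hat U=\hat X\setminus\{\hat{\mathfrak m}\}$. Primes $P\ne\mathfrak m$ have height at most $2$, so $U$ is regular; as $R\to\hat R$ has regular fibres and $\hat U$ lies over $U$, $\hat U$ is regular. So $U$ is a finite disjoint union of integral regular schemes $U_a=\operatorname{Spec}(R/Q_a)\setminus\{\mathfrak m\}$, $Q_a$ the minimal primes, of dimension $\dim R/Q_a-1\le2$, and at least one has dimension $2$. The primes with $\dim R/P=1$ are the closed points of $U$. In $U_a$ they have codimension $\dim U_a$, because $R$ is catenary.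

**Step 2: from cycles to coherent sheaves.** $G_0$ denotes the Grothendieck group of coherent sheaves. Define
$$\Phi:A_1(R)\to G_0(U),\qquad[P]\mapsto\big[(R/P)^\sim|_U\big].$$
It is well defined: for $\dim R/Q=2$ and $x\notin Q$, multiplication by $x$ on $R/Q$ gives $[(R/(Q,x))^\sim|_U]=0$, and since this sheaf has finite length on $U$, its class is $\sum_P\ell(R_P/(Q,x)R_P)[(R/P)^\sim|_U]$. In the same way we have $\hat\Phi:A_1(\hat R)\to G_0(\hat U)$. Flat pull-back sends $(R/P)^\sim|_U$ to $(\hat R/P\hat R)^\sim|_{\hat U}$, whose class is $\hat\Phi$ of the cycle of $\hat R/P\hat R$, so $\Phi$ and $\hat\Phi$ are compatible with pull-back.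

**Step 3: $\Phi$ is injective.** The purpose is to lose no information in Step 2. Each $P$ of dimension $1$ and each $\operatorname{div}(Q,x)$ lives on one $U_a$, and $G_0(U)=\bigoplus_aG_0(U_a)$, so we treat each $U_a$ separately. Let $\mathcal K$ be its function field and $\mathcal M^p$ the category of coherent sheaves on $U_a$ with support of codimension at least $p$. Recall Quillen's localization sequence for a Serre subcategory $\mathcal B\subset\mathcal A$:
$$K_1(\mathcal A)\to K_1(\mathcal A/\mathcal B)\xrightarrow{\partial}K_0(\mathcal B)\to K_0(\mathcal A)\to K_0(\mathcal A/\mathcal B).$$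
An automorphism of an object has a class in $K_1$, and if an injective endomorphism of an object of $\mathcal A$ has cokernel in $\mathcal B$, then $\partial$ of its class is, up to sign, the class of the cokernel. By dévissage, $K_1(\mathcal M^p/\mathcal M^{p+1})=\bigoplus_v\kappa(v)^*$ and $K_0(\mathcal M^p/\mathcal M^{p+1})=\bigoplus_v\mathbb Z$, over the points $v$ of codimension $p$.

If $\dim U_a=0$, then $U_a$ is the spectrum of a field, there are no relations, and the claim is clear.

If $\dim U_a=1$, the sequence $\mathcal K^*\to K_0(\mathcal M^1)=Z_0(U_a)\to G_0(U_a)$ is exact. Every element of $\mathcal K^*$ is a quotient of nonzero elements $x\in R/Q_a$, and up to sign $\partial x=[(R/(Q_a,x))^\sim|_U]=\operatorname{div}(Q_a,x)$. So the kernel of $Z_0(U_a)\to G_0(U_a)$ is the group of relations.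

Let $\dim U_a=2$. In the exact sequence
$$\bigoplus_{v\in U_a^{(1)}}\kappa(v)^*\to K_0(\mathcal M^2)=Z_0(U_a)\to K_0(\mathcal M^1)\to K_0(\mathcal M^1/\mathcal M^2)=\operatorname{Div}(U_a)$$
the codimension-one points $v$ are the primes $Q\supset Q_a$ with $\dim R/Q=2$, and the class of $x\in R\setminus Q$ in $\kappa(Q)^*$ goes to $\pm\operatorname{div}(Q,x)$. So the group $A$ of zero-cycles on $U_a$ modulo our relations embeds in $K_0(\mathcal M^1)$, with zero image in $\operatorname{Div}(U_a)$. The kernel of $K_0(\mathcal M^1)\to K_0(\mathcal M^0)=G_0(U_a)$ is $\partial(\mathcal K^*)$. Suppose $\partial f\in A$ for some $f\in\mathcal K^*$. Writing $f$ as a quotient of elements of $R/Q_a$, the image of $\partial f$ in $\operatorname{Div}(U_a)$ is $\pm\operatorname{div}f$, so $\operatorname{div}f=0$. As $U_a$ is regular, hence normal, $f\in\mathcal O(U_a)^*$. Then $f$ is an automorphism of $\mathcal O_{U_a}$, so it comes from $K_1(\mathcal M^0)$ and $\partial f=0$. Hence $A\to G_0(U_a)$ is injective.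

**Step 4: comparison with the completion by excision.** We use Thomason–Trobaugh, *Higher algebraic K-theory of schemes and of derived categories*, §7: the localization and excision theorems for Bass K-theory. Localization gives an exact sequence for $X\supset U$, natural for the pull-back to $\hat X\supset\hat U$. Excision applies to the flat map $\hat X\to X$, which is an isomorphism infinitely near $\{\mathfrak m\}$, since it is flat and $\hat R/\mathfrak m\hat R=R/\mathfrak m$. So we have
$$K_0(X)\to K_0(U)\xrightarrow{\ \partial\ }K_{-1}(X\text{ on }\mathfrak m),\qquad K_0(\hat U)\xrightarrow{\ \hat\partial\ }K_{-1}(\hat X\text{ on }\hat{\mathfrak m}),$$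
the first sequence being exact, with pull-back maps $K_0(U)\to K_0(\hat U)$ and
$$K_{-1}(X\text{ on }\mathfrak m)\cong K_{-1}(\hat X\text{ on }\hat{\mathfrak m})$$
commuting with $\partial,\hat\partial$. Here $K_0(U)=G_0(U)$ and $K_0(\hat U)=G_0(\hat U)$ by regularity, and $K_0(X)=\mathbb Z[\mathcal O_X]$ because $R$ is local.

Let $\alpha\in A_1(R)$ map to $0$ in $A_1(\hat R)$ and put $a=\Phi(\alpha)$. The image of $a$ in $G_0(\hat U)$ is $\hat\Phi(0)=0$. So $\partial a$ maps to $0$ under the isomorphism, hence $\partial a=0$, and by exactness $a=r[\mathcal O_U]$ for some $r\in\mathbb Z$. On a component of dimension $2$, $a$ is a combination of classes of sheaves supported at closed points and has rank $0$; so $r=0$ and $a=0$. By Step 3, $\alpha=0$. $\square$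

## 7. Quotient singularities and every codimension $j\ge2$

For Theorem C we keep the mechanism of Section 5: a square root $s$ of $1+w$ that exists only after completion, and a symmetry $s\mapsto-s$ that reverses a class. Now we take finite quotients, which are regular in any prescribed codimension, and use two kinds of variables. Over $\hat R$, a divisor given by variables $x,x'$ will be $-2$ times another one; intersecting with a $2$-torsion divisor class given by variables $y$ will kill it. Over $R$, the symmetry $\sigma$ will prevent the divisor from being divisible by $2$.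

Fix $2\le j\le n$, put $c=j-1$, so $1\le c\le n-1$, and choose integers $N,M$ with $2N\ge n+1$ and $M\ge n+1$. Then $N\ge2$ and $M-c\ge2$. (For $j=n=2$ one can take $c=1$, $N=2$, $M=3$.)

**Step 1: construction.** Let $\Omega=\mathbb C[s,x_1,\dots,x_N,x'_1,\dots,x'_N,y_1,\dots,y_M]$, with the $\mathbb C$-automorphisms
$$\tau:\ x_l\mapsto ix_l,\ x'_l\mapsto-ix'_l;\qquad\sigma:\ s\mapsto-s,\ x_l\leftrightarrow x'_l;\qquad\varepsilon:\ y_l\mapsto-y_l,$$
each fixing the variables not listed. Then $\sigma\tau\sigma=\tau^{-1}$: for instance $\sigma\tau\sigma(x_l)=\sigma(-ix'_l)=-ix_l$. So $\Gamma_1=\langle\tau,\sigma\rangle$ has order $8$ and $\Gamma=\Gamma_1\times\langle\varepsilon\rangle$ has order $16$. Let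
$$E=\Omega^\Gamma,\qquad w=s^2-1\in E,\qquad R=E_{\mathfrak m},$$
where $\mathfrak m\subset E$ is the image of the point $s=1$, $x=x'=y=0$. $R$ is a normal domain, essentially of finite type over $\mathbb C$, and $d=1+2N+M$. Since $E$ is normal and $\Omega$ is integral over $E$, $\operatorname{ht}(q\cap E)=\operatorname{ht}q$ for every prime $q$ of $\Omega$.

**Step 2: $(\mathrm{Reg}_n)$.** Recall (SGA1, Exp. V): for a finite group acting on $\Omega$, the inertia group of a prime $q$ is $\{\gamma:(\gamma-1)\Omega\subset q\}$, and if it is trivial, then the map from the invariant ring is étale at $q$. In that case $E_{q\cap E}\to\Omega_q$ is flat and local with $\Omega_q$ regular, so $E_{q\cap E}$ is regular. Let $q\cap E\subset\mathfrak m$, and let $\gamma\ne1$ be in the inertia group of $q$.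

If $\gamma=\sigma\tau^a\varepsilon^b$, then $(\gamma-1)s=-2s\in q$, so $s^2=1+w\in q\cap E\subset\mathfrak m$; but $1+w$ is a unit in $R$, a contradiction. If $\gamma=\tau^a\varepsilon^b$ with $\tau^a\ne1$, then $q\supset(x,x')$; if $\gamma=\varepsilon$, then $q\supset(y)$. Hence $\operatorname{ht}(q\cap E)=\operatorname{ht}q\ge\min(2N,M)\ge n+1$. So $R_P$ is regular whenever $\operatorname{ht}P\le n$.

**Step 3: the class.** Let $h=x_1x_2+x'_1x'_2$, so
$$\sigma h=h,\qquad\tau h=-h,\qquad\varepsilon h=h .$$
The quadratic form $h$ has rank $4$, so it is irreducible, and $\mathfrak h=(h,y_1,\dots,y_c)\Omega$ is a $\Gamma$-stable prime of height $c+1$. Let $J=\mathfrak h\cap E$ and $P_c=JR$. Then $\operatorname{ht}P_c=c+1=j$ and $\dim R/P_c=d-j$. We show that $[P_c]\in A_{d-j}(R)$ is nonzero and maps to $0$ in $A_{d-j}(\hat R)$.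

**Step 4: the completion as a ring of invariants.** The points of $\Omega$ over $\mathfrak m$ are $s=\pm1$, $x=x'=y=0$, and each has stabilizer $H=\langle\tau,\varepsilon\rangle$. Taking invariants is a kernel, so it commutes with the flat base change $E\to\hat R$. Since $\Omega\otimes_E\hat R$ is the $\mathfrak m$-adic completion of $\Omega$, it is the product $\hat\Omega_+\times\hat\Omega_-$ of the completions at the two points, which $\sigma$ interchanges. Therefore
$$\hat R=(\hat\Omega_+\times\hat\Omega_-)^\Gamma=\hat\Omega^H,\qquad\hat\Omega=\hat\Omega_+=\mathbb C[[w,x,x',y]];$$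
here $w=(s-1)(s+1)$ is a parameter in place of $s-1$. The symmetry $\sigma$ has disappeared. In the same way, $J\hat R=(\mathfrak h\hat\Omega)^H=\mathfrak h\hat\Omega\cap\hat R$. The ideal $\mathfrak h\hat\Omega$ is prime: if $h$ were a product of two nonunits in the power series ring $\hat\Omega/(y_1,\dots,y_c)$, comparison of lowest-degree terms would write the form $h$ as a product of two linear forms. So $P_c\hat R$ is the prime
$$\mathfrak j=(h,y_1,\dots,y_c)\hat\Omega\cap\hat R,\qquad\text{and }[P_c]\mapsto[\mathfrak j].$$

The averaging (Reynolds) operator $\hat\Omega\to\hat R$ is an $\hat R$-linear retraction, so $\mathfrak a\hat\Omega\cap\hat R=\mathfrak a$ for every ideal $\mathfrak a$ of $\hat R$. Also $\hat\Omega$ is finite over $\hat R$, so a system of parameters of $\hat R$ is one of $\hat\Omega$, hence a regular sequence there, and by the contraction property it is a regular sequence on $\hat R$. So $\hat R$, and with it $R$, is Cohen–Macaulay.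

**Step 5: divisors on quotients of $\hat R$.** This prepares the relations. For an $H$-stable prime $\mathfrak q$ of $\hat\Omega$, $\hat R/(\mathfrak q\cap\hat R)=(\hat\Omega/\mathfrak q)^H$, because $|H|$ is invertible and so taking $H$-invariants is exact; it has the same dimension as $\hat\Omega/\mathfrak q$ by integrality. Let $B$ be a quotient of $\hat\Omega$ by some of the variables $x,x',y$ such that at least two variables of type $x,x'$ and at least two of type $y$ remain. For $1\ne\gamma\in H$, $(\gamma-1)B$ contains all remaining variables of type $x,x'$ or all remaining $y$'s, so it lies in no height-one prime of $B$. Hence every height-one prime $p$ of $B$ has trivial inertia, $B$ is unramified over the normal domain $B^H$ at $p$, and $v_p(g)=v_{p\cap B^H}(g)$ for $0\ne g\in B^H$. If $p$ is $H$-stable, it is the only prime over $p\cap B^H$, as $H$ permutes such primes transitively. Consequently, if $0\ne g\in B^H$ and $\operatorname{div}_B(g)=\sum_lm_l[p_lB]$ with distinct $H$-stable primes $p_lB$, then the divisor of $g$ on $B^H$ is $\sum_lm_l[p_lB\cap B^H]$; this is a relation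 in the Chow group of $\hat R$, since $B^H$ is a quotient of $\hat R$.

**Step 6: $[\mathfrak j]=0$ in $A_{d-j}(\hat R)$.** Let $\mathfrak k=(x_1,y_1,\dots,y_c)\hat\Omega\cap\hat R$.

First take $B=\hat\Omega/(y_1,\dots,y_c)$, of dimension $d-c$. There remain $2N\ge4$ variables $x,x'$ and $M-c\ge2$ variables $y$. The function $g=hx_1^2$ is $H$-invariant, since $\tau g=(-1)(-1)g$ and $\varepsilon g=g$. Its divisor on $B$ is $[hB]+2[x_1B]$, and both primes are $H$-stable. So $[\mathfrak j]+2[\mathfrak k]=0$ in $A_{d-c-1}(\hat R)=A_{d-j}(\hat R)$.

Next take $B=\hat\Omega/(x_1,y_1,\dots,y_{c-1})$, again of dimension $d-c$. There remain $2N-1\ge3$ variables $x,x'$ and $M-c+1\ge3$ variables $y$. The function $g=y_c^2$ is $H$-invariant with divisor $2[y_cB]$. So $2[\mathfrak k]=0$.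

Hence $[\mathfrak j]=0$. The function $hx_1^2$ is not available over $R$, because $\sigma x_1=x'_1$. The rest of the section shows that nothing replaces it.

**Step 7: reduction to a cone over $K=\mathbb C(w)$.** Grade $E$ by total degree in $x,x',y$. Then $E_0=\mathbb C[s]^\sigma=\mathbb C[w]$. Let $K=\mathbb C(w)$, $K'=\mathbb C(s)$, $E_K=E\otimes_{\mathbb C[w]}K$, so $(E_K)_0=K$; let $X=\operatorname{Spec}E_K$ and let $0\in X$ be the vertex. Put $\mathfrak p_0=E_+R$. As $\mathfrak h\subset(x,x',y)\Omega$, we have $J\subset E_+$ and $P_c\subset\mathfrak p_0$; moreover $R/\mathfrak p_0=\mathbb C[w]_{(w)}$ and $R_{\mathfrak p_0}=\mathcal O_{X,0}$. By Lemma 2.3 it suffices to show that the class of $V(J_K)$, $J_K=JE_K$, is nonzero in $A_{d-j-1}(\mathcal O_{X,0})$.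

**Step 8: from the local ring to all of $X$.** We write $A_i(X)$ for the Chow group of the $K$-scheme $X$ as in Fulton, *Intersection Theory*. The claim is: if a cycle $\alpha$ on $X$ of dimension $i$ restricts to $0$ in $A_i(\mathcal O_{X,0})$, then $\alpha=0$ in $A_i(X)$.

Each relation $\operatorname{div}(Q,f)$ of $\mathcal O_{X,0}$ can be written with $f\in E_K$, since denominators are units. Then $\operatorname{div}(Q,f)$ is the part through $0$ of the divisor of $f$ on the closure of $Q$ in $X$. Subtracting these divisors, we see that $\alpha$ is rationally equivalent on $X$ to a combination of subvarieties $Z\not\ni0$. So let $Z\not\ni0$ be a subvariety of dimension $i$; we show $[Z]=0$. The ideal of $Z$ is not contained in $(E_K)_+$, so it contains $\phi=\sum_l\phi_l$, $\phi_l$ homogeneous of degree $l$, with $\phi_0=1$. Let $\mathbb G_m$ act on $X$ by the grading and let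
$$W^\circ=\{(p,\mu)\in X\times\mathbb G_m:\ \mu\cdot p\in Z\}\cong Z\times\mathbb G_m,$$
with closure $\overline W$ in $X\times\mathbb P^1$. The function $\sum_l\mu^l\phi_l$ vanishes on $W^\circ$, hence on $\overline W\cap(X\times\mathbb A^1)$; at $\mu=0$ it equals $1$, so the fibre of $\overline W$ over $\mu=0$ is empty. The fibre over $\mu=1$ is $Z$. By Fulton, Prop. 1.6, with a change of coordinate on $\mathbb P^1$, $[Z]=[\overline W(1)]-[\overline W(0)]=0$ in $A_i(X)$, which proves the claim.

So it suffices to show $[V(J_K)]\ne0$ in $A_*(X)$, and for this it suffices that its restriction to some open subset of $X$ is nonzero.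

**Step 9: an open subset that is a line bundle minus its zero section.** Since $\Omega\otimes_{\mathbb C[w]}K=K'[x,x']\otimes_KK[y]$ and the two factors of $\Gamma$ act on the two tensor factors,
$$E_K=K'[x,x']^{\Gamma_1}\otimes_KK[y]^{\langle\varepsilon\rangle},\qquad X=X_1\times_KX_2 .$$
Let $U_a=X_a\setminus\{0\}$ for $a=1,2$, and $U=U_1\times U_2$, open in $X$. Where $y_l\ne0$, the coordinate ring of $U_2$ is $K[y_1/y_l,\dots,y_M/y_l][y_l^2,y_l^{-2}]$. So $U_2\to\mathbb P^{M-1}$ is the complement of the zero section in a line bundle isomorphic to $\mathcal O(2)$ or $\mathcal O(-2)$. Let $\mathcal P=U_1\times\mathbb P^{M-1}$, with projections $p:\mathcal P\to U_1$ and $\theta:U\to\mathcal P$, and $u=c_1(\mathcal O(1))$. Thus $U$ is the complement of the zero section $\iota:\mathcal P\to L$ of a line bundle $\pi:L\to\mathcal P$ with $c_1(L)=\pm2u$.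

By the localization sequence (Fulton, Prop. 1.8), $A_r(\mathcal P)\xrightarrow{\iota_*}A_r(L)\to A_r(U)\to0$ is exact, and by homotopy invariance (Fulton, Thm. 3.3(a)), $\pi^*:A_{r-1}(\mathcal P)\to A_r(L)$ is an isomorphism. For a subvariety $V\subset\mathcal P$, the tautological section of $\pi^*L$ on $\pi^{-1}(V)$ vanishes exactly on the zero section, with multiplicity one, so
$$\iota_*[V]=c_1(\pi^*L)\cap\pi^*[V]=\pi^*\big(c_1(L)\cap[V]\big).$$
Hence $\theta^*$ induces
$$A_r(U)\cong A_{r-1}(\mathcal P)\big/2u\cap A_r(\mathcal P). \tag{6}$$
By Fulton, Thm. 3.3(b), every element of $A_*(\mathcal P)$ is uniquely $\sum_{e=0}^{M-1}u^e\cap p^*a_e$ with $a_e\in A_*(U_1)$. Moreover $u^M\cap p^*a=0$, since $M$ coordinate hyperplanes have empty intersection.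

**Step 10: the class of $V(J_K)$ in these terms.** Let $\rho:\mathbb A^{2N}_{K'}\setminus0\to U_1$ be the quotient map by $\Gamma_1$. It is finite étale Galois: for elements $\gamma$ involving $\sigma$, $(\gamma-1)s=-2s$ is a unit of $K'$, and $\tau^a\ne1$ lies in an inertia group only at the origin. In particular $U_1$ is regular. Let $V_1=\rho(V(h))$ and $\Pi=\{y_1=\dots=y_c=0\}\subset\mathbb P^{M-1}$. As $V(h)$ is $\Gamma_1$-stable, $\rho^{-1}(V_1)=V(h)$.

$V(J_K)\cap U$ is integral, because $J_K$ is a localization of the prime $J$ and $J\cap\mathbb C[w]=0$. As a set it is the image of $\{h=0,\ y_1=\dots=y_c=0\}$. The closed set $\theta^{-1}(V_1\times\Pi)$ has the same preimage in $(\mathbb A^{2N}_{K'}\setminus0)\times_K(\mathbb A^M_K\setminus0)$, which surjects onto $U$, so the two sets agree. The scheme $\theta^{-1}(V_1\times\Pi)$ is the product of $V_1$ with the preimage of $\Pi$ in $U_2$, and that preimage is smooth over the smooth scheme $\Pi$; so $\theta^{-1}(V_1\times\Pi)$ is smooth over $V_1$, hence reduced. Therefore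
$$[V(J_K)\cap U]=\theta^*[V_1\times\Pi]=\theta^*\big(u^c\cap p^*[V_1]\big);$$
the last equality holds because, on $V_1\times\{y_1=\dots=y_{l-1}=0\}$, the section $y_l$ of $\mathcal O(1)$ vanishes exactly on $V_1\times\{y_1=\dots=y_l=0\}$, with multiplicity one.

Suppose this class is $0$. By (6), $u^c\cap p^*[V_1]=2u\cap\sum_{e=0}^{M-1}u^e\cap p^*a_e$ for some $a_e$. Compare coefficients of $u^c$, where $1\le c\le M-1$:
$$[V_1]=2a_{c-1}\in2\operatorname{Cl}(U_1),\qquad\operatorname{Cl}(U_1)=A_{2N-1}(U_1).$$
The next step excludes this.

**Step 11: $[V_1]\notin2\operatorname{Cl}(U_1)$.** We construct a character of $\operatorname{Cl}(U_1)$ with values in $\{0,2\}\subset\mathbb Z/4$. Let $\alpha$ be a divisor on $U_1$. Divisors on $\mathbb A^{2N}_{K'}\setminus0$ are principal, so $\rho^*\alpha=\operatorname{div}(g)$ with $g\in K'(x,x')^*$, unique up to $K'^*$ because $2N\ge2$. Since $\rho^*\alpha$ is invariant under $\tau$ and $\sigma$,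
$$\tau g=\lambda g,\qquad\sigma g=\nu g,\qquad\lambda,\nu\in K'^* .$$
As $\tau$ fixes $K'$ and $\tau^4=1$, $\lambda^4=1$ and $\lambda=i^a$. Put $\kappa(\alpha)=a\in\mathbb Z/4$. This does not depend on the choice of $g$, because $\tau$ fixes $K'$; it is additive; and it is $0$ on principal divisors, where $g$ can be taken in the function field $K'(x,x')^{\Gamma_1}$ of $U_1$. So $\kappa$ is defined on $\operatorname{Cl}(U_1)$. Now use $\sigma\tau=\tau^{-1}\sigma$ and $\sigma(i)=i$:
$$i^a\nu g=\sigma(i^ag)=\sigma\tau g=\tau^{-1}\sigma g=\tau^{-1}(\nu g)=\nu i^{-a}g .$$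
Hence $i^{2a}=1$, so $2a=0$ in $\mathbb Z/4$. Thus $\kappa$ has image in $\{0,2\}$ and vanishes on $2\operatorname{Cl}(U_1)$. Since $\rho$ is étale, $\rho^{-1}(V_1)$ is reduced and equal to $V(h)$, so $\rho^*[V_1]=\operatorname{div}(h)$. From $\tau h=-h=i^2h$ we get $\kappa([V_1])=2\ne0$. Hence $[V_1]\notin2\operatorname{Cl}(U_1)$.

So $[V(J_K)]\ne0$ in $A_*(X)$ by Step 10, hence in $A_{d-j-1}(\mathcal O_{X,0})$ by Step 8, and $[P_c]\ne0$ in $A_{d-j}(R)$ by Step 7. Together with Steps 2, 4 and 6 this proves Theorem C. $\square$
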